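\title{Deleting an edge can raise the generating degree of a cut ideal}

\begin{abstract}
For a graph $G$ let $\mu(I_G)$ be the largest degree of a minimal generator of the cut ideal $I_G$. Sturmfels and Sullivant conjectured that the graphs with $\mu(I_G)\le k$ form a minor-closed class. We show that this is false for every $k\ge 6$: there are graphs $G_r$, glued from copies of $K_5$, with $\mu(I_{G_r})=6$, and subgraphs $H_r$, obtained by deleting edges only, with $\mu(I_{H_r})\ge 2^{r+1}$. The class is minor-closed for $k=2,3$; the cases $k=4,5$ are not settled here.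
\end{abstract}

\section{Introduction}

Graphs are finite and simple. Let $G=(V,E)$ be a graph and $\mathbb{K}$ a field. An unordered partition $A|B$ of $V$ into two parts, one of which may be empty, is called a \emph{cut}, and $\operatorname{Cut}(A|B)\subseteq E$ is the set of edges with one endpoint in $A$ and the other in $B$. Let $\mathbb{K}[q]$ be the polynomial ring with one variable $q_{A|B}$ for each cut, let $\mathbb{K}[s,t]$ be the polynomial ring with two variables $s_{ij},t_{ij}$ for each edge $\{i,j\}$, and define
\[
\phi_G:\mathbb{K}[q]\to\mathbb{K}[s,t],\qquad q_{A|B}\mapsto\prod_{\{i,j\}\in\operatorname{Cut}(A|B)}s_{ij}\ \cdot\prod_{\{i,j\}\in E\setminus\operatorname{Cut}(A|B)}t_{ij}.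
\]
The \emph{cut ideal} of $G$ is $I_G=\ker\phi_G$. A monomial in $\mathbb{K}[q]$ is a multiset of cuts, and its image records how many of these cuts separate each edge and how many do not. If $G$ has an edge, the image therefore determines the degree of the monomial, and $I_G$ is homogeneous. If $G$ has no edge, $\phi_G$ sends every variable to $1$; in this degenerate case we let $I_G$ be the ideal generated by the homogeneous elements of the kernel, that is, by the differences of variables. Let $\mu(I_G)$ be the largest degree of a minimal homogeneous generator of $I_G$, with $\mu(I_G)=0$ if $I_G=0$. This number has a combinatorial meaning (Lemma~\ref{lem:moves}): it is the least $m$ such that any two multisets of cuts of equal size that separate every edge equally often are connected by exchanges of at most $m$ cuts at a time, with the edge counts preserved at every step.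

A graph $H$ is a \emph{minor} of $G$ if it is obtained from $G$ by deleting edges, contracting edges and deleting vertices, where loops and parallel edges are removed after each contraction. A class of graphs is \emph{minor-closed} if it contains every minor of each of its members.

\medskip
\noindent\textbf{Conjecture} (Sturmfels and Sullivant \cite{SS}). \emph{The set of graphs $G$ with $\mu(I_G)\le k$ is minor-closed for every $k$.}
\medskip

The nontrivial range is $k\ge2$, since $I_{K_3}=0$ while the path on three vertices has $\mu=2$. Two known facts support the conjecture: $\mu(I_H)\le\mu(I_G)$ when $H$ is an induced subgraph of $G$, and when $H$ arises from $G$ by contracting an edge. Granting these, only the deletion of edges is in question. (We use neither fact in this generality; the one case that we need is proved as Lemma~\ref{lem:minor}.) Deleting an edge $e$ drops one constraint, so $I_G\subseteq I_{G\setminus e}$ and new relations appear. Small cases suggest that the new relations are simple ones: $\mu(I_{K_4})=4$, while $K_4$ minus an edge is two triangles glued along an edge and has $\mu\le2$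 (Example~\ref{ex:small} and Lemma~\ref{lem:sum}). One is led to guess that the sparser graph is always the easier one. This guess is wrong, and by an unbounded amount.

For $r\ge1$ let $G_r$ be the graph on the $5r+2$ vertices
\[
o,\qquad v_0,\dots,v_r,\qquad w_i,\ a_i,\ b_i,\ b_i'\quad(1\le i\le r),
\]
in which, for $1\le i\le r$, the sets
\[
A_i=\{o,v_{i-1},w_i,v_i,a_i\},\qquad B_i=\{o,v_{i-1},w_i,b_i,b_i'\}
\]
are cliques, and which has no other edges. Let $H_r$ be obtained from $G_r$ by deleting the $2r+1$ edges $ov_i$ $(0\le i\le r)$ and $ow_i$ $(1\le i\le r)$. Figure~\ref{fig:stage} shows the case $r=1$.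

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, every node/.style={circle, draw, inner sep=1pt, minimum size=17pt, font=\small}]
\node (o) at (0.8,2.8) {$o$};
\node (v) at (0,1) {$v_0$};
\node (w) at (0,-1) {$w_1$};
\node (a) at (2,1) {$a_1$};
\node (u) at (2,-1) {$v_1$};
\node (b) at (-2,1) {$b_1$};
\node (c) at (-2,-1) {$b_1'$};
\draw (v)--(w)--(u)--(a)--(v)--(u) (w)--(a);
\draw (v)--(b)--(c)--(w)--(b) (v)--(c);
\draw (o)--(a) (o)--(b) (o)--(c);
\draw[dashed] (o)--(v) (o)--(w) (o)--(u);
\end{tikzpicture}
\caption{The graph $G_1$ (all edges) is two copies of $K_5$ sharing the triangle $o\,v_0\,w_1$. The subgraph $H_1$ (solid edges) is obtained by deleting the three dashed edges $ov_0$, $ow_1$, $ov_1$. For $r>1$, stage $i$ is a copy of this picture on $o,v_{i-1},w_i,v_i,a_i,b_i,b_i'$, and consecutive stages share $o$ and $v_i$.}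
\label{fig:stage}
\end{figure}

\begin{theorem}\label{thm:main}
For every field $\mathbb{K}$ and every $r\ge1$ we have $\mu(I_{G_r})=6$ and $\mu(I_{H_r})\ge2^{r+1}$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] The conjecture is false for every $k\ge6$. For $k=6$ and $k=7$ the graph $G_2$, with $12$ vertices and $33$ edges, is a counterexample: deleting $5$ edges gives a graph with $\mu\ge8$.
\item[(b)] For every $k\ge6$ there are a graph $G$ and an edge $e$ with $\mu(I_G)\le k<\mu(I_{G\setminus e})$.
\item[(c)] For every $L$ there are a graph $G$ with $\mu(I_G)=6$ and a subgraph $H$, obtained by deleting edges only, with $\mu(I_H)\ge L$. Hence there is no function $f$ with $\mu(I_H)\le f(\mu(I_G))$ for all graphs $G$ and all minors $H$ of $G$.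
\item[(d)] The invariant $\mu$ is unbounded on graphs of treewidth at most $4$; along the family $H_r$ it is at least exponential in the number of vertices.
\end{enumerate}
\end{corollary}

\begin{theorem}\label{thm:range}
The set $\{G:\mu(I_G)\le k\}$ is minor-closed for $k=2,3$, and it is not minor-closed for $k\ge6$, nor for $k=0,1$. For $k=4,5$ it consists of $K_5$-minor-free graphs.
\end{theorem}

We do not settle whether the set is minor-closed for $k=4,5$.

The two halves of Theorem~\ref{thm:main} are independent. The graph $G_r$ is glued from copies of $K_5$ along edges and triangles; such gluing does not raise $\mu$ (Section~\ref{sec:ops}), and $\mu(I_{K_5})=6$ (Section~\ref{sec:K5}). In $H_r$ the number of cuts that separate $o$ from $v_i$ is no longer prescribed. We choose edge counts under which these numbers can still change, but only in such a way that any change at $v_{i-1}$ is doubled at $v_i$. The smallest change at $v_0$ then forces an exchange of exponentially many cuts (Section~\ref{sec:double}). Section~\ref{sec:range} contains the proofs of Corollary~\ref{cor:main} and Theorem~\ref{thm:range}.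

\section{Fibers, moves and characters}\label{sec:fibers}

We encode a cut $A|B$ by a sign vector $c\in\{\pm1\}^V$, equal to $+1$ on one part and $-1$ on the other, up to a global sign. The cut separates $i$ and $j$ exactly when $c_ic_j=-1$. A monomial of degree $D$ is a multiset $u$ of $D$ cuts; we also regard $u$ as a function from cuts to $\mathbb{N}=\{0,1,2,\dots\}$ and write $q^u$ for the monomial in $\mathbb{K}[q]$. For any two vertices $i,j$, adjacent or not, put
\[
y_{ij}(u)=\sum_{c\in u}c_ic_j=D-2x_{ij}(u),
\]
where $x_{ij}(u)$ is the number of cuts in $u$ that separate $i$ and $j$. The numbers $y_{ij}(u)$ with $\{i,j\}\in E$ are the \emph{edge sums} of $u$. A \emph{fiber} of $G$ is the set of all monomials with a given degree and given edge sums; if $G$ has an edge, fibers are the sets of monomials with a common image under $\phi_G$. Grouping the terms of an element of $I_G$ by fibers shows that $I_G$ is spanned, as a vector space, by the binomials $q^u-q^{u'}$ with $u,u'$ in a common fiber.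

For a real function $h$ on cuts write $h^+=\max(h,0)$ and $h^-=\max(-h,0)$. Two monomials $u,u'$ of one fiber are \emph{$m$-adjacent} if $\sum_c(u-u')^+(c)\le m$, that is, if $u'$ arises from $u$ by replacing at most $m$ cuts.

\begin{lemma}\label{lem:moves}
We have $\mu(I_G)\le m$ if and only if any two monomials in a common fiber are joined, inside the fiber, by a path in which consecutive monomials are $m$-adjacent. In particular $\mu(I_G)$ does not depend on $\mathbb{K}$.
\end{lemma}

\begin{proof}
Suppose that such paths exist. If $u,u'$ are $m$-adjacent, then $q^u-q^{u'}$ is a monomial times $q^{(u-u')^+}-q^{(u-u')^-}$, a binomial of degree at most $m$ in $I_G$. Summing along paths shows that every spanning binomial lies in the ideal generated by elements of degree at most $m$.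

Conversely, let $\mu(I_G)\le m$ and let $u,u'$ lie in a common fiber. The ideal $I_G$ is generated by its elements of degree at most $m$, and these are linear combinations of binomials of degree at most $m$. So
\[
q^u-q^{u'}=\sum_j\lambda_j\,q^{d_j}\bigl(q^{e_j}-q^{f_j}\bigr),
\]
where $e_j,f_j$ lie in a common fiber and have degree at most $m$. Let $\mathcal{C}$ be the set of monomials that can be reached from $u$ by a path as in the statement, and let $\ell$ be the linear functional that adds the coefficients of the monomials in $\mathcal{C}$. The monomials $d_j+e_j$ and $d_j+f_j$ lie in a common fiber and are $m$-adjacent, so either both or neither belong to $\mathcal{C}$, and $\ell$ vanishes on the right side. On the left side $\ell$ would equal $1$ if $u'\notin\mathcal{C}$. Hence $u'\in\mathcal{C}$.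
\end{proof}

To describe the fibers of small graphs we use characters. Recall that a finite group $\Gamma\cong(\mathbb{Z}/2)^N$ has exactly $|\Gamma|$ characters (homomorphisms to $\{\pm1\}$), and that they form an orthogonal basis of the real functions on $\Gamma$ for $\langle f,g\rangle=\sum_{c}f(c)g(c)$. The cuts of a graph on $n$ vertices form the group $\Gamma=\{\pm1\}^n/\{\pm1\}$ of order $2^{n-1}$, and its characters are the products $\prod_{i\in S}c_i$ with $|S|$ even. The degree of $u$ is $\langle u,1\rangle$ and $y_{ij}(u)=\langle u,c_ic_j\rangle$. Call a character \emph{free} if it is neither $1$ nor $c_ic_j$ for an edge $\{i,j\}$. Then $u,u'$ lie in a common fiber if and only if $u-u'$ is a linear combination of free characters.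

\begin{example}\label{ex:small}
(a) For $K_n$ with $n\le3$ no character is free. Thus $I_{K_n}=0$: a multiset of cuts of a set of at most three vertices is determined by its size and its numbers $y_{ij}$.

(b) Suppose that exactly one character $\chi$ is free. If $u\ne u'$ lie in a common fiber, then $u-u'=b\chi$ with $b\in\mathbb{Z}$, say $b\ge1$. Then $u\ge\chi^+$, so $u-\chi$ is a monomial of the fiber, and $(u-\chi)-u'=(b-1)\chi$. By induction $I_G$ is generated by $q^{\chi^+}-q^{\chi^-}$, and $\mu(I_G)=|\Gamma|/2$. For the path with edges $12,23$ the free character is $c_1c_3$, and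
\[
I_G=\langle q_{|123}\,q_{2|13}-q_{1|23}\,q_{3|12}\rangle,\qquad\mu=2.
\]
For $K_4$ the free character is $c_1c_2c_3c_4$, and
\[
I_{K_4}=\langle q_{|1234}\,q_{12|34}\,q_{13|24}\,q_{14|23}-q_{1|234}\,q_{2|134}\,q_{3|124}\,q_{123|4}\rangle,\qquad\mu=4.
\]
\end{example}

\section{Complete minors and clique sums}\label{sec:ops}

We need one tool for lower bounds and one for upper bounds. For the first, recall that $G$ has $K_n$ as a minor if and only if there are disjoint vertex sets $V_1,\dots,V_n$, the \emph{branch sets}, each inducing a nonempty connected subgraph, with an edge of $G$ between any two of them.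

\begin{lemma}\label{lem:minor}
If $K_n$ is a minor of $G$, then $\mu(I_G)\ge\mu(I_{K_n})$.
\end{lemma}

\begin{proof}
The branch sets lie in one component $G'$ of $G$. As long as they do not cover $G'$, some vertex outside them is adjacent to one of them and can be added to it. So we may assume that $V_1\cup\dots\cup V_n=V(G')$.

Let $m=\mu(I_G)$ and let $u,u'$ be monomials of degree $D$ in a common fiber of $K_n$. Lift each cut $c$ of $K_n$ to $G$ by giving the vertices of $V_i$ the sign $c_i$ and the vertices outside $G'$ the sign $c_1$. For both lifted monomials the edge sum is $D$ on an edge inside some $V_i$ or outside $G'$, and it is $y_{ij}(u)=y_{ij}(u')$ on an edge between $V_i$ and $V_j$. So the lifts lie in a common fiber $\mathcal{F}$ of $G$, and Lemma~\ref{lem:moves} joins them by a path of $m$-adjacent monomials in $\mathcal{F}$.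

An edge sum equal to $D$ means that no cut separates the edge. Since $V_i$ is connected, every cut of every monomial in $\mathcal{F}$ is constant on each $V_i$, and so projects to a cut of $K_n$. Since any two branch sets are joined by an edge, the projection of a monomial in $\mathcal{F}$ has the edge sums of $u$. The projected path joins $u$ to $u'$ inside their fiber and replaces at most $m$ cuts in each step. Lemma~\ref{lem:moves} gives $\mu(I_{K_n})\le m$.
\end{proof}

The upper bound concerns graphs glued along a small clique. The statement is known, from the work of Sturmfels and Sullivant \cite{SS}; we include a proof in the language of moves.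

\begin{lemma}\label{lem:sum}
Let $G=G_1\cup G_2$, where $C=V(G_1)\cap V(G_2)$ is a clique in both graphs and $1\le|C|\le3$. If $m\ge2$ and $\mu(I_{G_1}),\mu(I_{G_2})\le m$, then $\mu(I_G)\le m$.
\end{lemma}

\begin{proof}
Fix a vertex of $C$ and represent all cuts by sign vectors that are $+1$ at this vertex. A cut of $G$ is then a pair of cuts, its \emph{$G_1$-part} and its \emph{$G_2$-part}, with the same restriction to $C$.

Let $u,u'$ lie in a common fiber of $G$. Their restrictions to $V(G_1)$ lie in a common fiber of $G_1$, so they are joined by steps each of which replaces a multiset $R$ of at most $m$ cuts of $G_1$ by a multiset $R'$ with the same size and the same edge sums. We want to perform such a step in $G$, and the difficulty is that each inserted cut needs a compatible $G_2$-part. Since $C$ is a clique of $G_1$, the numbers $y_{ij}$ with $i,j\in C$ agree for $R$ and $R'$. Since $|C|\le3$, Example~\ref{ex:small}(a) shows that $R$ and $R'$ have the same multiset of restrictions to $C$. So there is a bijection $R\to R'$ that preserves restrictions to $C$. Choose cuts of the current monomial of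 $G$ whose $G_1$-parts form $R$, and replace each $G_1$-part by its image in $R'$, keeping the $G_2$-part. This changes at most $m$ cuts, preserves the edge sums of $G_1$, and leaves the multiset of $G_2$-parts unchanged; so we stay in the fiber of $G$.

Do this along a path for $G_1$, and then, with the roles exchanged, along a path for $G_2$. We reach a monomial $u''$ with the same multiset of $G_1$-parts and the same multiset of $G_2$-parts as $u'$. For each cut of $C$, the cuts of $u''$ and those of $u'$ that restrict to it are two matchings between the same $G_1$-parts and the same $G_2$-parts. Two such matchings differ by a permutation, hence by a sequence of transpositions. Exchanging the $G_2$-parts of two cuts with the same restriction to $C$ changes at most $2\le m$ cuts and no edge sum. Lemma~\ref{lem:moves} finishes the proof.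
\end{proof}

For $|C|=4$ the lifting step breaks down, since the quartic of Example~\ref{ex:small}(b) preserves all $y_{ij}$ and changes the restrictions to $C$. The hypothesis that $C$ is a clique cannot be dropped; see Remark~\ref{rem:clique}.

\section{The complete graph on five vertices}\label{sec:K5}

\begin{proposition}\label{prop:K5}
$\mu(I_{K_5})=6$.
\end{proposition}

Since $5$ is odd, exactly one of $c$ and $-c$ lies in $\Omega=\{c\in\{\pm1\}^5:c_1c_2c_3c_4c_5=1\}$, so we identify cuts with the $16$ elements of the group $\Omega$. The free characters of $K_5$ are the five products of four coordinates, and on $\Omega$ the product of the coordinates other than $c_i$ equals $c_i$. Hence the difference of two monomials in a common fiber has the form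
\[
h_\beta(c)=\tfrac12\,\beta\cdot c,\qquad\beta\in\mathbb{R}^5 .
\]

\begin{lemma}\label{lem:lattice}
The function $h_\beta$ is integer-valued on $\Omega$ if and only if $\beta\in\mathbb{Z}^5$ and $\sum_i\beta_i$ is even.
\end{lemma}

\begin{proof}
If $\beta\in\mathbb{Z}^5$ has even sum, then $\beta\cdot c\equiv\sum_i\beta_i\equiv0\pmod 2$. Conversely, let $h_\beta$ be integer-valued. Negating the coordinates $i$ and $j$ of $c\in\Omega$ gives another element of $\Omega$ and lowers $h_\beta$ by $\beta_ic_i+\beta_jc_j$. All signs $c_i,c_j$ occur, so $\beta_i+\beta_j$ and $\beta_i-\beta_j$ are integers. Thus either all $\beta_i$ lie in $\mathbb{Z}$ or all lie in $\frac12+\mathbb{Z}$. In the second case the sum of the five numbers lies in $\frac12+\mathbb{Z}$. But $\sum_i\beta_i=2h_\beta(1,\dots,1)$ is an even integer.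
\end{proof}

Let $\Lambda$ be the lattice of such $\beta$. If $u$ is a monomial, $\gamma\in\Lambda$ and $u\ge h_\gamma^+$, then $u-h_\gamma$ is a monomial in the fiber of $u$, obtained by replacing $\sum_ch_\gamma^+(c)$ cuts. Two moves suffice, up to symmetry:
\begin{itemize}
\item $\gamma=(1,1,0,0,0)$. Here $h_\gamma^+$ is $1$ on the four vectors with $c_1=c_2=1$ and $0$ elsewhere. The move has degree $4$.
\item $\gamma=(1,1,1,1,0)$. Here $(c_1,\dots,c_4)$ runs through all $16$ sign vectors, and $h_\gamma^+$ is $2$ at $(1,1,1,1)$, is $1$ on the four vectors with a single $-1$, and is $0$ elsewhere. The move has degree $2+4=6$.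
\end{itemize}

\begin{proof}[Proof that $\mu(I_{K_5})\le6$]
Let $u,v$ lie in a common fiber, with $u-v=h_\beta$. We show by induction on the integer $|\beta|^2$ that $u$ and $v$ are joined by a path of $6$-adjacent monomials. If $\beta=0$, then $u=v$. Let $\beta\neq0$.

Three symmetries normalize $\beta$. Permuting the vertices permutes its coordinates. Multiplying all cuts by a fixed $\varepsilon\in\Omega$ multiplies $y_{ij}$ by $\varepsilon_i\varepsilon_j$, so it maps fibers to fibers, and it replaces $\beta_i$ by $\varepsilon_i\beta_i$; this changes an even number of signs. Exchanging $u$ and $v$ replaces $\beta$ by $-\beta$, which changes five signs. The last two operations together produce every change of signs, so we may assume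
\[
\beta_1\ge\beta_2\ge\beta_3\ge\beta_4\ge\beta_5\ge0 .
\]
The quartic move can be applied to $u$ if $u\geq1$ wherever $c_1=c_2=1$, and all we know about $u$ is $u=v+h_\beta\ge h_\beta$. So we compute the minimum of $h_\beta$ on these four vectors. There $c_3c_4c_5=1$, and $\beta_3c_3+\beta_4c_4+\beta_5c_5$ takes the values
\[
\beta_3+\beta_4+\beta_5,\qquad\beta_3-\beta_4-\beta_5,\qquad-\beta_3+\beta_4-\beta_5,\qquad-\beta_3-\beta_4+\beta_5 .
\]
The first three exceed the last by $2\beta_3+2\beta_4$, $2\beta_3-2\beta_5$ and $2\beta_4-2\beta_5$, which are nonnegative. So the minimum of $h_\beta$ is $\delta/2$, where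
\[
\delta=(\beta_1-\beta_3)+(\beta_2-\beta_4)+\beta_5\ge0 ,
\]
and $\delta\equiv\sum_i\beta_i$ is even.

\emph{Case $\delta\ge2$.} Take $\gamma=(1,1,0,0,0)$. Then $u\ge h_\gamma^+$, and $(u-h_\gamma)-v=h_{\beta-\gamma}$. Since $\beta_1+\beta_2=\delta+\beta_3+(\beta_4-\beta_5)\ge2$, we have $|\beta-\gamma|^2=|\beta|^2-2(\beta_1+\beta_2)+2<|\beta|^2$.

\emph{Case $\delta=0$.} Then $\beta_1=\beta_3$, $\beta_2=\beta_4$ and $\beta_5=0$, so $\beta=b\gamma$ with $\gamma=(1,1,1,1,0)$ and $b\ge1$. Now $u\ge h_\beta^+=b\,h_\gamma^+\ge h_\gamma^+$, and $|\beta-\gamma|^2=4(b-1)^2<4b^2=|\beta|^2$.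

In both cases $u$ is $6$-adjacent to $u-h_\gamma$, which is joined to $v$ by induction.
\end{proof}

\begin{proof}[Proof that $\mu(I_{K_5})\ge6$]
Let $\gamma=(1,1,1,1,0)$ and $u=h_\gamma^+$. We show that the fiber of $u$ is $\{h_\gamma^+,h_\gamma^-\}$. These two monomials have degree $6$ and no common cut, so they are not $5$-adjacent, and Lemma~\ref{lem:moves} gives the bound. The corresponding binomial is
\[
q_{|12345}^2\,q_{15|234}\,q_{25|134}\,q_{35|124}\,q_{45|123}-q_{5|1234}^2\,q_{1|2345}\,q_{2|1345}\,q_{3|1245}\,q_{4|1235}.
\]
The elements of the fiber are the functions $u-h_\beta\ge0$ with $\beta\in\Lambda$, so $\beta\cdot c\le2u(c)$ for all $c\in\Omega$. Put $\Sigma=\beta_1+\dots+\beta_4$ and $t=-\beta_5$, and sort the inequalities by the number of $-1$'s among $c_1,\dots,c_4$.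
\begin{itemize}
\item Two $-1$'s. Then $c_5=1$ and $u(c)=0$. The vector $c$ and the vector obtained by negating $c_1,\dots,c_4$ give $|\beta_i+\beta_j-\beta_k-\beta_l|\le t$ whenever $\{i,j,k,l\}=\{1,2,3,4\}$. In particular $t\ge0$.
\item Three $-1$'s, with $c_i=1$. Then $c_5=-1$ and $u(c)=0$, so $2\beta_i-\Sigma+t\le0$. Summing over $i$ gives $\Sigma\ge2t$.
\item One $-1$, at $c_i$. Then $c_5=-1$ and $u(c)=1$, so $\Sigma-2\beta_i+t\le2$. Summing over $i$ gives $\Sigma+2t\le4$.
\end{itemize}
Hence $2t\le\Sigma\le4-2t$ and $t\in\{0,1\}$. If $t=1$, then $\Sigma=2$, equality holds in each inequality of the second item, and $2\beta_i=\Sigma-t=1$, which is impossible for an integer $\beta_i$. So $t=0$. The first item gives $\beta_1+\beta_2=\beta_3+\beta_4$, $\beta_1+\beta_3=\beta_2+\beta_4$ and $\beta_1+\beta_4=\beta_2+\beta_3$; subtracting these in pairs yields $\beta_2=\beta_3=\beta_4$, and then $\beta_1$ has the same value $b$. From $0\le4b\le4$ we get $\beta=0$ or $\beta=\gamma$, and $u-h_\gamma=h_\gamma^-$.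
\end{proof}

\begin{proposition}\label{prop:G}
$\mu(I_{G_r})=6$ for every $r\ge1$.
\end{proposition}

\begin{proof}
Add the cliques in the order $A_1,B_1,A_2,B_2,\dots,A_r,B_r$. The set $B_i$ meets the union of the earlier ones in $\{o,v_{i-1},w_i\}$, a triangle in $A_i$, and $A_{i+1}$ meets it in $\{o,v_i\}$, an edge in $A_i$. Lemma~\ref{lem:sum} with $m=6$ and Proposition~\ref{prop:K5} give $\mu(I_{G_r})\le6$. Since $G_r$ contains $K_5$, Lemma~\ref{lem:minor} gives $\mu(I_{G_r})\ge6$.
\end{proof}

\section{Doubling in $H_r$}\label{sec:double}

The edges of $H_r$ are $oa_i$, $ob_i$, $ob_i'$, all pairs in $\{v_{i-1},w_i,v_i,a_i\}$ and all pairs in $\{v_{i-1},w_i,b_i,b_i'\}$. We represent cuts by sign vectors with $c_o=+1$, and we write $z$ for the coordinate $c_z$, so that $y_{oz}(u)=\sum_{c\in u}z$. Put $s_i(u)=y_{ov_i}(u)$.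

\subsection{A rigid fiber}

A lower bound for $\mu$ requires control of all monomials in a fiber, and edge sums are only averages over the cuts of a monomial. An extreme average, however, constrains every single cut. If four vertices form a clique, then $\sum_{c\in u}(z_1+z_2+z_3+z_4)^2$ is a function of the degree and the edge sums, and if it is $0$, then $z_1+z_2+z_3+z_4=0$ in every cut. Summing over the cuts gives a linear relation among the four numbers $y_{oz_j}$. Those with $z_j$ adjacent to $o$ can be set to $0$; the others are not fixed by the fiber, but they remain tied to one another. We use the clique in $B_i$ to copy $s_{i-1}$ to $y_{ow_i}$, and the clique in $A_i$ to add the two copies.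

For an even number $D$ let $\mathcal{F}_D$ be the set of monomials of degree $D$ for $H_r$ with the following edge sums, for $1\le i\le r$:
\begin{equation}\label{eq:sums}
\begin{gathered}
y_{oa_i}=y_{ob_i}=y_{ob_i'}=0,\qquad y_{v_{i-1}w_i}=y_{v_ia_i}=y_{b_ib_i'}=0,\\
y_{v_{i-1}v_i}=y_{v_{i-1}a_i}=y_{w_iv_i}=y_{w_ia_i}=y_{v_{i-1}b_i}=y_{v_{i-1}b_i'}=-D/2,\\
y_{w_ib_i}=y_{w_ib_i'}=D/2 .
\end{gathered}
\end{equation}
All edges of $H_r$ occur in \eqref{eq:sums}, so $\mathcal{F}_D$ is a fiber.

\begin{lemma}\label{lem:rigid}
For all $u,u'\in\mathcal{F}_D$ we have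
\begin{enumerate}
\item[(a)] $s_r(u)=(-2)^rs_0(u)$;
\item[(b)] $s_0(u)-s_0(u')\in4\mathbb{Z}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Expanding the squares and inserting \eqref{eq:sums} gives
\begin{align*}
\sum_{c\in u}(v_{i-1}+w_i+v_i+a_i)^2&=4D+2\bigl(0+0-4\cdot\tfrac D2\bigr)=0,\\
\sum_{c\in u}(v_{i-1}-w_i+b_i+b_i')^2&=4D+2\bigl(-0+0-\tfrac D2-\tfrac D2-\tfrac D2-\tfrac D2\bigr)=0,
\end{align*}
where the cross terms in the second line are $-y_{v_{i-1}w_i}$, $y_{b_ib_i'}$, $y_{v_{i-1}b_i}$, $y_{v_{i-1}b_i'}$, $-y_{w_ib_i}$, $-y_{w_ib_i'}$. Hence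
\begin{equation}\label{eq:rel}
v_{i-1}+w_i+v_i+a_i=0,\qquad v_{i-1}-w_i+b_i+b_i'=0
\end{equation}
in every cut of $u$. Summing over the cuts and using $y_{oa_i}=y_{ob_i}=y_{ob_i'}=0$, we obtain $s_{i-1}+y_{ow_i}+s_i=0$ and $s_{i-1}-y_{ow_i}=0$. Thus $s_i=-2s_{i-1}$ for $1\le i\le r$.

(b) Every cut separates either none or two of the three pairs $oa_1$, $a_1v_0$, $ov_0$, so $x_{oa_1}+x_{a_1v_0}+x_{ov_0}$ is even. The first two pairs are edges of $H_r$, so $x_{oa_1}$ and $x_{a_1v_0}$ are constant on $\mathcal{F}_D$, and the parity of $x_{ov_0}$ is constant as well. Now use $s_0=D-2x_{ov_0}$.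
\end{proof}

A relation $\pm z_1\pm\dots\pm z_n=0$ among signs has an even number of terms, and one with two terms can only copy a value up to sign. Four terms are the first that can add, and the four vertices together with $o$ are the copies of $K_5$ in $G_r$.

\subsection{One stage by hand}

Lemma~\ref{lem:rigid} is useful only if $s_0$ is not constant on $\mathcal{F}_D$. The case $r=1$ shows how $s_0$ can change.

\begin{example}\label{ex:one}
Let $r=1$ and $D=8$, and let $S$ consist of the four rows of the following array.
\[
\begin{array}{c|cccccc}
 & v_0 & w_1 & v_1 & a_1 & b_1 & b_1'\\ \hline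
 & + & + & - & - & + & -\\
 & + & + & - & - & - & +\\
 & - & + & - & + & + & +\\
 & + & - & - & + & - & -\\ \hline
\text{sum} & 2 & 2 & -4 & 0 & 0 & 0
\end{array}
\]
Each row satisfies \eqref{eq:rel}. The inner products of columns are $0$ for the pairs $v_0w_1$, $v_1a_1$, $b_1b_1'$; they are $-2$ for $v_0v_1$, $v_0a_1$, $w_1v_1$, $w_1a_1$, $v_0b_1$, $v_0b_1'$; and they are $2$ for $w_1b_1$, $w_1b_1'$. Let $-S$ consist of the negated rows, still with $c_o=+1$; negating a row amounts to moving $o$ to the other side of the cut. This preserves the inner products and negates the column sums. The columns of the neighbors $a_1,b_1,b_1'$ of $o$ have sum $0$, so both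
\[
u^0=S+(-S)\qquad\text{and}\qquad u^1=S+S
\]
satisfy \eqref{eq:sums} with $D=8$. We have $(s_0,s_1)=(0,0)$ for $u^0$ and $(s_0,s_1)=(4,-8)$ for $u^1$; in $G_1$ these monomials lie in different fibers. By Lemma~\ref{lem:rigid}, $s_1$ is a multiple of $8$ on $\mathcal{F}_8$. Replacing one cut changes $s_1$ by at most $2$, so a path from $u^0$ to $u^1$ contains a step that replaces at least $4$ cuts, and $\mu(I_{H_1})\ge4$. This is still below $6$. Each further stage doubles the bound, and it passes $6$ at $r=2$.
\end{example}

\subsection{Two monomials in the fiber}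

For general $r$ we want $s_0=4$, hence $s_i=4(-2)^i$ and $|s_r|=2^{r+2}$. This requires $D\ge2^{r+2}$, and we show that equality is possible. We first build the multisets on the two four-vertex cliques of one stage, for a given value $\sigma$ of $s_{i-1}$, and then glue.

The sign vectors that satisfy one of the relations \eqref{eq:rel} form three antipodal pairs $\pm x$. Say that $x$ has \emph{weight} $\omega$ and \emph{bias} $\tau$ in a multiset if $x$ occurs $(\omega+\tau)/2$ times and $-x$ occurs $(\omega-\tau)/2$ times. The pair $\pm x$ then contributes $\tau x_z$ to $\sum z$ and $\omega x_zx_{z'}$ to $\sum zz'$. So the weights determine the edge sums inside the clique, and the biases determine the sums $y_{oz}$; we fix the former and vary the latter. Let $8\mid D$, $4\mid\sigma$ and $|\sigma|\le D/2$, and define multisets $\mathcal{A}(\sigma)$ and $\mathcal{B}(\sigma)$ of $D$ sign vectors by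
\[
\begin{array}{ccc}
\multicolumn{3}{c}{\mathcal{A}(\sigma)}\\
(v,w,v',a) & \omega & \tau\\ \hline
(+,+,-,-) & D/2 & \sigma\\
(+,-,+,-) & D/4 & -\sigma/2\\
(+,-,-,+) & D/4 & \sigma/2
\end{array}
\qquad\qquad
\begin{array}{ccc}
\multicolumn{3}{c}{\mathcal{B}(\sigma)}\\
(v,w,b,b') & \omega & \tau\\ \hline
(+,-,-,-) & D/2 & 0\\
(+,+,+,-) & D/4 & \sigma/2\\
(+,+,-,+) & D/4 & \sigma/2
\end{array}
\]
The multiplicities are $(D\pm2\sigma)/4$, $(D\pm2\sigma)/8$ and $D/4$, which are nonnegative integers. The biases are the solutions of the linear equations $\sum v=\sum w=\sigma$, $\sum a=\sum b=\sum b'=0$. The weights must satisfy $\omega\ge|\tau|$ and add up to $D$; at $|\sigma|=D/2$ this determines them in $\mathcal{A}$, and then also in $\mathcal{B}$, where $\sum vw$ has to be the same as in $\mathcal{A}$. This is the origin of the values in \eqref{eq:sums}.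

The linear sums are read off from the biases:
\begin{align*}
\mathcal{A}(\sigma):\quad&\textstyle\sum v=\sigma-\frac\sigma2+\frac\sigma2=\sigma, &&\textstyle\sum w=\sigma+\frac\sigma2-\frac\sigma2=\sigma,\\
&\textstyle\sum v'=-\sigma-\frac\sigma2-\frac\sigma2=-2\sigma, &&\textstyle\sum a=-\sigma+\frac\sigma2+\frac\sigma2=0;\\
\mathcal{B}(\sigma):\quad&\textstyle\sum v=\sum w=\frac\sigma2+\frac\sigma2=\sigma, &&\textstyle\sum b=\frac\sigma2-\frac\sigma2=0,\quad\sum b'=-\frac\sigma2+\frac\sigma2=0 .
\end{align*}
The quadratic sums, in units of $D/4$, are read off from the weights $2,1,1$: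
\[
\begin{array}{llll}
\mathcal{A}(\sigma): & vw:\ 2-1-1=0, & vv':\ -2+1-1=-2, & va:\ -2-1+1=-2,\\
 & v'a:\ 2-1-1=0, & wv':\ -2-1+1=-2, & wa:\ -2+1-1=-2;\\[2pt]
\mathcal{B}(\sigma): & vw:\ -2+1+1=0, & vb:\ -2+1-1=-2, & vb':\ -2-1+1=-2,\\
 & bb':\ 2-1-1=0, & wb:\ 2+1-1=2, & wb':\ 2-1+1=2 .
\end{array}
\]
These values agree with \eqref{eq:sums} and, apart from $\sum v$, $\sum w$, $\sum v'$, do not depend on $\sigma$.

\begin{lemma}\label{lem:exist}
Let $D=2^{r+2}$. There are $u^0,u^1\in\mathcal{F}_D$ with $s_0(u^0)=0$ and $s_0(u^1)=4$.
\end{lemma}

\begin{proof}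
Let $\sigma_0\in\{0,4\}$ and $\sigma_i=(-2)^i\sigma_0$. For $1\le i\le r$ we have $4\mid\sigma_{i-1}$ and $|\sigma_{i-1}|\le2^{r+1}=D/2$, and $8\mid D$. Place $\mathcal{A}(\sigma_{i-1})$ on $(v_{i-1},w_i,v_i,a_i)$ and $\mathcal{B}(\sigma_{i-1})$ on $(v_{i-1},w_i,b_i,b_i')$, with $c_o=+1$. This gives a multiset of $D$ cuts on each of the sets $A_i$ and $B_i$.

Two multisets of $D$ cuts on vertex sets $W,W'$ containing $o$ can be glued if they have the same multiset of restrictions to $W\cap W'$: choose a bijection that preserves these restrictions and merge matched sign vectors. The result restricts to the given multisets on $W$ and on $W'$. We glue in the order $A_1,B_1,A_2,B_2,\dots$. When $B_i$ is added, the overlap is $\{o,v_{i-1},w_i\}$. On both sides $y_{ov_{i-1}}=y_{ow_i}=\sigma_{i-1}$ and $y_{v_{i-1}w_i}=0$, so the restrictions agree by Example~\ref{ex:small}(a). When $A_{i+1}$ is added, the overlap is $\{o,v_i\}$, and $y_{ov_i}$ equals $-2\sigma_{i-1}$ on the old side and $\sigma_i=-2\sigma_{i-1}$ on the new side, so the restrictions agree again.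

Every edge of $H_r$ lies in some $A_i$ or $B_i$, so the glued monomial satisfies \eqref{eq:sums}, and it has $s_0=\sigma_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first statement is Proposition~\ref{prop:G}. Let $m=\mu(I_{H_r})$ and $D=2^{r+2}$. By Lemma~\ref{lem:moves}, the monomials $u^0,u^1$ of Lemma~\ref{lem:exist} are joined by a path of $m$-adjacent monomials in $\mathcal{F}_D$. Since $s_0(u^0)\ne s_0(u^1)$, some step $u\to u'$ has $s_0(u)\ne s_0(u')$. Lemma~\ref{lem:rigid} gives $|s_0(u)-s_0(u')|\ge4$ and then $|s_r(u)-s_r(u')|\ge2^{r+2}$. On the other hand, $u'$ arises from $u$ by replacing at most $m$ cuts, and each replacement changes $s_r=\sum_cc_oc_{v_r}$ by at most $2$. Hence $2m\ge2^{r+2}$, that is, $m\ge2^{r+1}$.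
\end{proof}

\begin{remark}\label{rem:clique}
The graph $H_r$ is glued from the subgraphs it induces on $A_i$ and $B_i$, along the same sets of two or three vertices as $G_r$. These pieces are a $K_4$ with a pendant edge and a $K_4$ glued to a triangle along an edge, so they have $\mu\le4$ by Lemma~\ref{lem:sum}. The only hypothesis of that lemma which fails for the gluing of the pieces is that the overlaps be cliques.
\end{remark}

\section{Consequences and small values of $k$}\label{sec:range}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Given $k\ge6$, choose $r$ with $2^{r+1}>k$. Then $\mu(I_{G_r})=6\le k<\mu(I_{H_r})$, and $H_r$ is a minor of $G_r$. For $k=6,7$ take $r=2$. The cliques $A_1,B_1,A_2,B_2$ contribute $10+7+9+7=33$ edges, and $2r+1=5$ of them are deleted.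

(b) With $r$ as in (a), delete the edges of $G_r$ outside $H_r$ one at a time. The first graph of this chain has $\mu\le k$ and the last has $\mu>k$, so some single deletion passes from $\mu\le k$ to $\mu>k$.

(c) Take $G=G_r$ and $H=H_r$ with $2^{r+1}\ge L$. A function $f$ as in the statement would satisfy $f(6)\ge2^{r+1}$ for all $r$.

(d) Recall that a graph has treewidth at most $4$ if there are a tree and vertex sets of size at most $5$, the \emph{bags}, indexed by the nodes of the tree, such that every vertex and every edge lies in a bag and the bags containing a given vertex form a subtree. Take the bags $A_i,B_i$, and join $A_i$ to $B_i$ and to $A_{i+1}$. The vertex $o$ lies in all bags, $v_i$ lies in those of $A_i,A_{i+1},B_{i+1}$ that exist, $w_i$ lies in $A_i$ and $B_i$, and every other vertex lies in one bag. So $G_r$ and $H_r$ have treewidth at most $4$. The graph $H_r$ has $n=5r+2$ vertices and $\mu(I_{H_r})\ge2^{r+1}=2^{(n+3)/5}$.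
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
\emph{The case $k\ge6$} is Corollary~\ref{cor:main}(a).

\emph{The cases $k=0,1$.} By Example~\ref{ex:small}, $\mu(I_{K_3})=0$, and deleting an edge gives a path with $\mu=2$.

\emph{The cases $k=4,5$.} By Lemma~\ref{lem:minor} and Proposition~\ref{prop:K5}, a graph with a $K_5$-minor has $\mu\ge6$.

\emph{The cases $k=2,3$.} We show that both sets equal the class of $K_4$-minor-free graphs, which is minor-closed because a minor of a minor is a minor. If $G$ has a $K_4$-minor, then $\mu(I_G)\ge\mu(I_{K_4})=4$ by Lemma~\ref{lem:minor}. Conversely, let $G$ be $K_4$-minor-free. If $G$ is connected, then $\mu(I_G)\le2$ by a theorem of Engstr\"om \cite{E}. Suppose that $G$ has components $G_1,\dots,G_p$ with $p\geq2$. Each is connected and $K_4$-minor-free, so $\mu(I_{G_j})\le2$. Choose $x_j\in V(G_j)$ and let $G'$ be obtained from $G$ by identifying $x_1,\dots,x_p$; it has the same edges as $G$. Repeated use of Lemma~\ref{lem:sum} with $|C|=1$ and $m=2$ gives $\mu(I_{G'})\le2$. Cuts of $G'$ are the cuts of $G$ with $c_{x_1}=\dots=c_{x_p}$, and they separate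 the same edges in both graphs. Now let $u,u'$ lie in a common fiber of $G$. Negating a cut on one component changes no product $c_ic_j$ along an edge, so it is a step between $1$-adjacent monomials; these steps are the linear binomials in $I_G$. By such steps we turn $u$ and $u'$ into multisets of cuts of $G'$, which lie in a common fiber of $G'$. A path of $2$-adjacent monomials between them in this fiber is also a path in the fiber of $G$. Lemma~\ref{lem:moves} gives $\mu(I_G)\le2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{E}
A.~Engstr\"om, \emph{Cut ideals of $K_4$-minor free graphs are generated by quadrics}, Michigan Math. J. \textbf{60} (2011).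

\bibitem{SS}
B.~Sturmfels and S.~Sullivant, \emph{Toric geometry of cuts and splits}, arXiv:math/0606683 (2006).

\end{thebibliography}
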